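# A quadratic rational map whose orbit length generating functions have no common denominator

## 1. Tree automorphisms, sections and orbit lengths

Let $T$ be an infinite rooted regular binary tree: one root (level $0$), and every vertex of level $n$ has two children on level $n+1$, so level $n$ has $2^n$ vertices. An automorphism of $T$ fixes the root and permutes each level. Throughout, products of automorphisms are read from left to right: in $gh$ the factor $g$ acts first. The identity is written $e$.

All orbits of an automorphism $g$ on a level have $2$-power length. Indeed, an orbit on level $n+1$ maps to an orbit on level $n$ by "parent", with fibres of constant size $1$ or $2$; now use induction on $n$.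

**Definition (sections).** Call the two vertices of level 1 the sheets $R$ and $L$, and fix tree isomorphisms $\lambda_R,\lambda_L$ from $T$ onto the subtrees hanging at $R$ and at $L$. For an automorphism $g$ and a sheet $x$, the section $g|_x$ is the automorphism of $T$ with
$$g(\lambda_x(y))=\lambda_{g(x)}\big(g|_x(y)\big)\quad\text{for all vertices } y.$$
If $g$ fixes both sheets, we write $g=(g_R,g_L)$ with $g_R=g|_R$, $g_L=g|_L$. Let $\sigma$ be the swap of the two sheets with both sections trivial.

From the definition, $(gh)(\lambda_x(y))=h\big(\lambda_{g(x)}(g|_x(y))\big)$, hence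
$$(gh)|_x=g|_x\;h|_{g(x)} .\tag{1}$$
An automorphism is determined by its action on level 1 and its two sections. It is trivial on level $n+1$ exactly if it fixes the sheets and its sections are trivial on level $n$. This allows recursive definitions, and proofs of relations by induction on the level.

**Example (odometer).** Let $a$ swap the sheets, with $a|_R=e$ and $a|_L=a$. This determines $a$ level by level. By (1), $a^2|_R=a|_R\,a|_L=a$, and likewise $a^2|_L=a$, so $a^2=(a,a)$.

**Definition (orbit length generating function).** For an automorphism $w$ let $o_{m,n}(w)$ be the number of orbits of length $2^m$ on level $n$, and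
$$\Phi_w=\sum_{n\ge m\ge 0}o_{m,n}(w)X^mY^n\in 1+Y\,\mathbb Z[[X,Y]].$$
It depends only on the $\mathrm{Aut}(T)$-conjugacy class of $w$. We call $\Phi_w$ rational if $E\,\Phi_w$ is a polynomial for some polynomial $E\ne0$; such an $E$ is called a denominator of $\Phi_w$.

**Example.** For the identity, $\Phi_e=\sum_n 2^nY^n=\frac1{1-2Y}$. For the odometer, $a$ has a single orbit on every level: it swaps the sheets and $a^2$ acts on each subtree as $a$, so transitivity on level $n$ gives transitivity on level $n+1$. Hence $\Phi_a=\sum_nX^nY^n=\frac1{1-XY}$.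

## 2. Preimage trees, iterated monodromy groups, and the conjecture on denominators

**Definition (postcritically finite).** Let $f:\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$ be a morphism of degree 2. Its postcritical set $P$ is the set of all points $f^j(c)$ with $j\ge1$ and $c$ a critical point. If $P$ is finite, $f$ is called postcritically finite.

The critical values of $f^n$ are the points $f^j(c)$ with $1\le j\le n$, so they lie in $P$, and
$$f^n:\mathbb P^1\setminus f^{-n}(P)\to\mathbb P^1\setminus P$$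
is a covering of degree $2^n$. Also $f(P)\subset P$, i.e. $P\subset f^{-1}(P)$; thus a lift through $f$ of a path in $\mathbb P^1\setminus P$ is again a path in $\mathbb P^1\setminus P$.

**Definition (preimage tree, path lifting, iterated monodromy group).** For $x\in\mathbb P^1\setminus P$ let $T_x$ be the tree whose vertices of level $n$ are the $2^n$ points of $f^{-n}(x)$, each $z\in f^{-(n+1)}(x)$ being joined to $f(z)$. For a path $\gamma$ in $\mathbb P^1\setminus P$ from $x$ to $x'$ let $\mu_\gamma:T_x\to T_{x'}$ send $z\in f^{-n}(x)$ to the endpoint of the lift of $\gamma$ through $f^n$ that starts at $z$. This is a tree isomorphism, because $f$ maps a lift through $f^{n+1}$ to a lift through $f^n$. It depends only on the homotopy class of $\gamma$ in $\mathbb P^1\setminus P$, and $\mu_{\gamma\delta}$ is $\mu_\gamma$ followed by $\mu_\delta$. Fix a base point $t$. The iterated monodromy group $\Gamma$ of $f$ is the group of all $\mu_\gamma$ with $\gamma$ a loop at $t$. As a group of automorphisms of $T\cong T_t$ it is well defined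 up to conjugacy in $\mathrm{Aut}(T)$.

**Example ($z^2$).** For $f(z)=z^2$ the critical points are $0,\infty$ and $P=\{0,\infty\}$. Take $t=1$. Level $n$ consists of the $2^n$-th roots of unity. A loop once around $0$ acts on level $n$ as multiplication by $e^{2\pi i/2^n}$, so it gives an element $g$ with one orbit on each level, and $\Gamma=\{g^k:k\in\mathbb Z\}$. Write $k=2^ju$ with $u$ odd. On level $n\le j$ the element $g^k$ fixes everything; on level $n\ge j$ it has $2^j$ orbits of length $2^{n-j}$. Therefore
$$\Phi_{g^k}=\sum_{n<j}2^nY^n+\frac{2^jY^j}{1-XY},\qquad \Phi_e=\frac1{1-2Y},$$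
and $(1-2Y)(1-XY)$ is a denominator for all elements of $\Gamma$ at once.

**Example ($z^{-2}$).** For $f(z)=z^{-2}$ again $P=\{0,\infty\}$, and $f^n(z)=z^{(-2)^n}$. A loop around $0$ acts on the $2^n$-th roots of unity as multiplication by $e^{2\pi i/(-2)^n}$. The orbit counts, hence the series, are the same as for $z^2$. This map is not a polynomial, and again there is a common denominator.

If $f$ is a postcritically finite quadratic polynomial over $\mathbb C$, it is known that all $\Phi_w$, $w\in\Gamma$, are rational, with a common denominator depending only on $\Gamma$. The following conjecture for all quadratic morphisms is from Richard Pink, "Orbit length generating functions of automorphisms of a rooted regular binary tree", arXiv:1403.8019 (2014).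

**Conjecture.** For the iterated monodromy group $\Gamma$ of any postcritically finite quadratic morphism $\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$, the $\Phi_w$ for all $w\in\Gamma$ are rational and possess a common denominator: there is a nonzero $D\in\mathbb Z[X,Y]$ with $D\cdot\Phi_w\in\mathbb Z[X,Y]$ for all $w\in\Gamma$.

Is it true? It is not. For $p\in(-1,0)$ put
$$a=\sqrt{\tfrac{1+p^2}{2}},\qquad b=\frac{1+pa}{a+p},\qquad q=a(1-p^2)+p^3,\qquad f(z)=f_p(z)=\frac{pz^2-q}{z^2-1}.$$
(From now on $a$ is this real number; the odometer does not return.)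

**Theorem 1.** There is $p\in(-\frac7{17},-\frac7{23})$ with $f(f(q))=-b$. For such $p$, $f$ is a postcritically finite morphism of degree 2. Let $\Gamma$ be its iterated monodromy group and $Z=XY^2$. For every $N\ge1$ there is $w_N\in\Gamma$ with
$$\Phi_{w_N}=\frac1{1-2Y}\Big[1+(Z-2Y^2)\Big(\frac1{1-Z}+\frac{Ys+\frac12Zv}{1-Z^2}+\frac{Y^4v}{1-Z^{2N}}\Big)\Big],\tag{2}$$
where
$$s=\frac{2Y^2}{1-Y^2},\qquad v=\frac{2(1+Z+YZs)}{1-2Z^2}.$$
If $0\ne E\in\mathbb C[X,Y]$ and $E\,\Phi_{w_N}\in\mathbb C[X,Y]$, then $\frac{Z^{2N}-1}{Z^2-1}$ divides $E$. In particular the conjecture is false.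

**Theorem 2.** For every $x_0\in\mathbb C\setminus\{0,2\}$ the series $\Phi_{w_N}(x_0,Y)$, $N\ge1$, have no common denominator in $\mathbb C[Y]$. In particular ($x_0=1$) the generating functions of the numbers of orbits on the levels have no common denominator.

What is refuted is the conjecture as stated, rationality together with a common denominator. The argument does not decide whether each individual $\Phi_w$, $w\in\Gamma$, is rational.

## 3. Two recursions for $\Phi$ and the linear systems they give

**Step 1: descend one level.** This step expresses $\Phi_g$ through automorphisms seen one level down. If $g=(g_R,g_L)$ fixes the sheets, then orbits on level $n+1$ are orbits of $g_R$ or of $g_L$ on level $n$, so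
$$\Phi_g=1+Y(\Phi_{g_R}+\Phi_{g_L}).\tag{3}$$
If $g$ swaps the sheets, every $g$-orbit on level $n+1$ alternates between them, so it meets the subtree at $R$ in exactly one $g^2$-orbit, containing half of its points. Hence
$$\Phi_g=1+XY\,\Phi_h,\qquad h=g^2|_R.\tag{4}$$

**Step 2: normalize.** This step removes the constants from (3) and (4). Put
$$I=\Phi_e=\frac1{1-2Y},\qquad Z=XY^2,\qquad \omega=(X-2)Y^2=Z-2Y^2,$$
and define $\tau_g$ in the fraction field of $\mathbb Z[[X,Y]]$ by $\Phi_g=I(1+\omega\tau_g)$. Then $\tau_e=0$.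

Since $1+2YI=I$, (3) becomes $I(1+\omega\tau_g)=1+2YI+YI\omega(\tau_{g_R}+\tau_{g_L})=I+I\omega\,Y(\tau_{g_R}+\tau_{g_L})$, that is,
$$g=(g_R,g_L):\qquad \tau_g=Y(\tau_{g_R}+\tau_{g_L}).\tag{5}$$
Since $1+XYI=I(1-2Y+XY)=I(1+\omega/Y)$, (4) becomes $\omega\tau_g=\omega/Y+XY\omega\tau_h$, that is,
$$g\text{ swaps the sheets}:\qquad Y\tau_g=1+Z\,\tau_{h},\quad h=g^2|_R.\tag{6}$$
Moreover $\tau_g$ does not change if $g$ is replaced by a conjugate, by its inverse, or by $g^k$ with $k$ odd. For the last point: all orbits have $2$-power length, and an odd power of a cyclic permutation of $2$-power length is again transitive, so $g$ and $g^k$ have the same orbits.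

**Step 3: the first approach, finite closed systems.** A sensible plan for proving the conjecture is to make the recursions close up. Call $g_R,g_L$ (if $g$ fixes the sheets), respectively $g^2|_R$ (if $g$ swaps them), the successors of $g$.

**Lemma 1.** Let $\mathcal N$ be a finite set of automorphisms that contains, up to conjugacy, all successors of its elements. Then the $\Phi_g$, $g\in\mathcal N$, are rational with a common denominator, and the same polynomial is a denominator for every automorphism all of whose repeated successors lie in $\mathcal N$, up to conjugacy, after finitely many steps.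

*Proof.* By (3) and (4) the vector of the $\Phi_g$, $g\in\mathcal N$, satisfies $\Phi=\mathbf 1+M\Phi$, where $M$ is a square matrix with entries in $Y\,\mathbb Z[X]$ and $\mathbf 1$ is the vector of ones. The polynomial $\det(1-M)$ has value $1$ at $Y=0$, so it is nonzero, and multiplying $(1-M)\Phi=\mathbf 1$ by the adjugate of $1-M$ shows that $\det(1-M)\Phi$ has polynomial entries. For the last claim apply (3) and (4) finitely often: the series in question is a polynomial plus a polynomial combination of series $\Phi_g$, $g\in\mathcal N$. $\square$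

So one would look for one finite $\mathcal N$ that absorbs all of $\Gamma$. We shall see in Section 6 where this stops, once we have concrete words to look at.

## 4. A real map with seven real postcritical points

The aim of this section is a map all of whose postcritical points are real, with full control of their order. Let $p\in[-\frac7{17},-\frac7{23}]$. We have $2a^2=1+p^2$ and $b(a+p)=1+pa$, i.e. $p(b-a)+ab-1=0$.

**Step 1: three values of $f$.** These identities create most of the critical orbits.

First, $f(p)=a$: it says $p^3-q=a(p^2-1)$, which is the definition of $q$.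

Second, $f(a)=b$: it says $(pa^2-q)(a+p)=(1+pa)(a^2-1)$. The difference of the two sides is
$$pa^3+p^2a^2-q(a+p)-a^2+1-pa^3+pa=1+pa-a^2(1-p^2)-q(a+p),$$
and $q(a+p)=a^2(1-p^2)+p^3a+ap(1-p^2)+p^4=a^2(1-p^2)+ap+p^4$. So the difference is $1-p^4-2a^2(1-p^2)=(1-p^2)(1+p^2-2a^2)=0$.

Third, $f(b)=-a$: it says $pb^2+a(b^2-1)-q=0$. From $f(a)=b$ we have $q=pa^2-b(a^2-1)$. Substituting,
$$pb^2+ab^2-a-pa^2+a^2b-b=p(b^2-a^2)+ab(a+b)-(a+b)=(a+b)\big(p(b-a)+ab-1\big)=0.$$

**Step 2: inequalities.** These place the points on the line. We have $|p|<0.412$, and $a^2=\frac{1+p^2}2\in(\frac12,1)$ gives $0.7<a<1$. So $a+p>0$. Next, $1+pa-(a+p)=(1-a)(1-p)>0$ gives $b>1$. Also $q-a=-ap^2+p^3<0$. Finally $q>0.7\cdot0.83-0.07=0.511>-p$. Altogether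
$$0<-p<q<a<1<b.$$

**Step 3: choice of $p$.** The point $q=f(0)$ still has a free orbit; we tune $p$ so that it lands on $-b$ after two more steps. Put
$$\xi=f(q)=\frac{q-pq^2}{1-q^2}>0 .$$
Then $f(\xi)=-b$ is equivalent to $p\xi^2-q=-b(\xi^2-1)$, i.e. to $\xi^2(p+b)=q+b$. (If $\xi=1$, neither statement holds: $f(1)=\infty$, and $p\neq q$.) Let $h(p)=\xi^2(p+b)-(q+b)$. It is continuous in $p$ on the closed interval, because $a+p>0$ and $q<1$ there. For fixed $p<0$ the function $x\mapsto\frac{x-px^2}{1-x^2}$ increases on $(0,1)$, since its numerator is positive and increasing and its denominator positive and decreasing.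

At $p=-\frac7{17}$: $a^2=\frac{169}{289}$, so $a=\frac{13}{17}$. Then $b=\frac{198}{289}\cdot\frac{17}{6}=\frac{33}{17}$ and $q=\frac{3120-343}{4913}=\frac{2777}{4913}\in(0.565,0.566)$. Hence
$$\xi<\frac{0.566+0.412\cdot0.3204}{1-0.3204}<1.03,\qquad \xi^2(p+b)<1.07\cdot\tfrac{26}{17}<1.7<2.5<q+b,$$
so $h<0$.

At $p=-\frac7{23}$: $a^2=\frac{289}{529}$, so $a=\frac{17}{23}$. Then $b=\frac{410}{529}\cdot\frac{23}{10}=\frac{41}{23}$ and $q=\frac{8160-343}{12167}=\frac{7817}{12167}\in(0.64,0.643)$. Hence
$$\xi>\frac{0.64+0.3043\cdot0.4096}{1-0.4096}>1.295,\qquad \xi^2(p+b)>1.677\cdot\tfrac{34}{23}>2.47>2.43>q+b,$$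
so $h>0$.

By the intermediate value theorem $h$ has a zero in the open interval. This proves the first assertion of Theorem 1. From now on fix $p\in(-\frac7{17},-\frac7{23})$ with $f(f(q))=-b$, i.e. $h(p)=0$.

**Step 4: postcritical set.** Now $\xi^2=\frac{q+b}{p+b}>1$, because $q>p$ and $p+b>0$; so $\xi>1$. Write
$$f(z)=p+\frac{p-q}{z^2-1},\qquad p-q<0.$$
Thus $f$ increases on $(1,\infty)$, and $f(\xi)=-b<-a=f(b)$ gives $\xi<b$.

As $p\ne q$, numerator and denominator of $f$ have no common factor and $f$ has degree 2. Its critical points are $0$ and $\infty$. As $f$ is even, $f(-b)=f(b)=-a$ and $f(-a)=f(a)=b$, so the critical orbits are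
$$0\mapsto q\mapsto\xi\mapsto-b\mapsto-a\mapsto b\mapsto-a,\qquad \infty\mapsto p\mapsto a\mapsto b.$$
Hence $f$ is postcritically finite, with the seven postcritical points
$$-b<-a<p<q<a<\xi<b,\qquad\text{and } p<0<q .$$
(Here $-a<p$ since $a>0.7>|p|$.) The components of $(\mathbb R\cup\{\infty\})\setminus P$ are
$$I_1=(q,a),\quad I_2=(a,\xi),\quad I_3=(\xi,b),\quad I_4=(b,\infty]\cup(-\infty,-b),\quad I_5=(-b,-a),\quad I_6=(-a,p),\quad I_7=(p,q).$$

**Step 5: preimages of the seven intervals.** This is the combinatorial data from which everything else is computed. On $(0,\infty)$, $f$ increases from $q$ (at $0$) to $\infty$ (at $1$), and then from $-\infty$ to $p$ (at $\infty$). On the way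
$$f(-p)=a,\quad f(q)=\xi,\quad f(a)=b,\quad f(1)=\infty,\quad f(\xi)=-b,\quad f(b)=-a,$$
with $0<-p<q<a<1<\xi<b$. So for $i\ne7$, $f^{-1}(I_i)$ consists of a right piece in $(0,\infty)$ and its negative, the left piece. Each lies in one of the seven intervals, whose indices we call $R(i)$ and $L(i)$:

| $i$ | right piece | $R(i)$ | left piece | $L(i)$ |
|---|---|---|---|---|
| 1 | $(0,-p)$ | 7 | $(p,0)$ | 7 |
| 2 | $(-p,q)$ | 7 | $(-q,p)$ | 6 |
| 3 | $(q,a)$ | 1 | $(-a,-q)$ | 6 |
| 4 | $(a,\xi)$ | 2 | $(-\xi,-a)$ | 5 |
| 5 | $(\xi,b)$ | 3 | $(-b,-\xi)$ | 5 |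
| 6 | $(b,\infty)$ | 4 | $(-\infty,-b)$ | 4 |

For instance $(-q,p)\subset(-a,p)=I_6$ because $q<a$, and $(-\xi,-a)\subset(-b,-a)=I_5$ because $\xi<b$. Finally $f(iy)=\frac{py^2+q}{y^2+1}\in(p,q)$ for real $y\ne0$, and for $y>0$ this runs bijectively through $(p,q)$. So $f^{-1}(I_7)=i\mathbb R\setminus\{0\}$.

## 5. Seven involutions from reflection in the real axis

Since $f$ is real, complex conjugation acts on everything, and it will give us involutions, which are easier to handle than loops.

Let $H,H^-$ be the upper and lower half planes and $Q_1,\dots,Q_4$ the open quadrants. The Möbius map $x\mapsto\frac{px-q}{x-1}$ is real with determinant $q-p>0$, so it preserves $H$ and $H^-$. Composing with $z\mapsto z^2$, we see that $f$ maps $Q_1$ and $Q_3$ homeomorphically onto $H$, and $Q_2$, $Q_4$ onto $H^-$. On the closures in $\mathbb P^1$, too, $f$ is a homeomorphism onto the closed half plane. Take $t\in H$; its preimages are $t_R\in Q_1\subset H$ and $t_L=-t_R\in Q_3\subset H^-$. As $f$ is real, $\mu_{\bar\gamma}(\bar z)=\overline{\mu_\gamma(z)}$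 for every path $\gamma$, where $\bar\gamma$ is the conjugate path.

**Step 1: the involutions.** For $1\le i\le7$ let $\alpha_i$ be a path from $t$ to a point of $I_i$ that lies in $H$ except for its endpoint, and put $\ell_i=\alpha_i\,\bar\alpha_i^{-1}$. This is a path from $t$ to $\bar t$ in $H\cup I_i\cup H^-$ with $\bar\ell_i=\ell_i^{-1}$. The set $H\cup I_i\cup H^-$ is the sphere minus a closed arc, so it is simply connected, and the homotopy class of $\ell_i$ is unique. Define
$$r_i\in\mathrm{Aut}(T_t),\qquad r_i(z)=\overline{\mu_{\ell_i}(z)} .$$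
With products read from left to right,
$$r_ir_j:\ z\mapsto\overline{\mu_{\ell_j}\big(\overline{\mu_{\ell_i}(z)}\big)}=\mu_{\bar\ell_j}(\mu_{\ell_i}(z))=\mu_{\ell_i\ell_j^{-1}}(z).$$
Here $\ell_i\ell_j^{-1}$ is a loop at $t$. So $r_i^2=e$, and every product of an even number of the $r_i$ lies in $\Gamma$.

**Step 2: coordinates on the subtrees.** We choose $\lambda_R,\lambda_L$ adapted to the half planes. Let $\kappa_R$ be a path in $H$ from $t$ to $t_R$, and $\kappa_L$ a path in $H^-$ from $\bar t$ to $t_L$. The subtree of $T_t$ at $t_R$ is $T_{t_R}$, and similarly for $t_L$. Put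
$$\lambda_R(y)=\mu_{\kappa_R}(y),\qquad\lambda_L(y)=\mu_{\kappa_L}(\bar y)\qquad(y\in T_t).$$

**Step 3: lifts of $\ell_i$ through $f$.** We need them because $\mu_{\ell_i}$ restricted to $T_{t_R}$ is $\mu_{\tilde\ell}$, with $\tilde\ell$ the lift of $\ell_i$ through $f$ starting at $t_R$; and similarly at $t_L$. The lift of $\alpha_i$ from $t_R$ stays in $Q_1$ until its endpoint, which lies on the boundary of $Q_1$: on the right piece of $f^{-1}(I_i)$ if $i\ne7$, on the positive imaginary axis if $i=7$.

If $i\neq7$, the second half of the lift is the reflected reverse of the first half, since $f(\bar z)=\overline{f(z)}$. So $\tilde\ell$ runs from $t_R$ through the right piece into $Q_4$ and ends at $\bar t_R$. If $i=7$, use instead $f(-\bar z)=\overline{f(z)}$: the lift crosses the positive imaginary axis into $Q_2$, stays in $H$, and ends at $-\bar t_R=\bar t_L$. As $f$ is even, the lift from $t_L=-t_R$ is the negative of the lift from $t_R$. For $i\ne7$ it runs from $t_L$ through the left piece and ends at $\bar t_L$; for $i=7$ it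 stays in $H^-$ and ends at $-\bar t_L=\bar t_R$.

**Step 4: sections of $r_i$.** Now compare these lifts with $\ell_{R(i)}$ and $\ell_{L(i)}$.

For $i\ne7$ at $t_R$, the lift lies in the simply connected set $H\cup I_{R(i)}\cup H^-$, so $\tilde\ell\simeq\kappa_R^{-1}\ell_{R(i)}\bar\kappa_R$, and
$$r_i(\lambda_R(y))=\overline{\mu_{\tilde\ell}(\mu_{\kappa_R}(y))}=\overline{\mu_{\bar\kappa_R}(\mu_{\ell_{R(i)}}(y))}=\mu_{\kappa_R}\big(\overline{\mu_{\ell_{R(i)}}(y)}\big)=\lambda_R(r_{R(i)}(y)).$$

For $i\ne7$ at $t_L$, the lift lies in $H\cup I_{L(i)}\cup H^-$ and starts in $H^-$, so $\tilde\ell\simeq\kappa_L^{-1}\ell_{L(i)}^{-1}\bar\kappa_L$. Since $\ell_{L(i)}^{-1}=\bar\ell_{L(i)}$, we have $\mu_{\ell_{L(i)}^{-1}}(\bar y)=\overline{\mu_{\ell_{L(i)}}(y)}=r_{L(i)}(y)$, and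
$$r_i(\lambda_L(y))=\overline{\mu_{\tilde\ell}(\mu_{\kappa_L}(\bar y))}=\overline{\mu_{\bar\kappa_L}(r_{L(i)}(y))}=\mu_{\kappa_L}\big(\overline{r_{L(i)}(y)}\big)=\lambda_L(r_{L(i)}(y)).$$

For $i=7$ at $t_R$ the lift stays in $H$, so $\tilde\ell\simeq\kappa_R^{-1}\bar\kappa_L$ and $r_7(\lambda_R(y))=\overline{\mu_{\bar\kappa_L}(y)}=\mu_{\kappa_L}(\bar y)=\lambda_L(y)$. At $t_L$ the lift stays in $H^-$, so $\tilde\ell\simeq\kappa_L^{-1}\bar\kappa_R$ and $r_7(\lambda_L(y))=\overline{\mu_{\bar\kappa_R}(\bar y)}=\mu_{\kappa_R}(y)=\lambda_R(y)$.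

Write $\mathtt i$ in typewriter type for $r_i$: the letters are $\mathtt1,\dots,\mathtt7$, and a string such as $\mathtt{5242}$ is a product of automorphisms. Ordinary digits are numbers. We have proved
$$\mathtt1=(\mathtt7,\mathtt7),\quad\mathtt2=(\mathtt7,\mathtt6),\quad\mathtt3=(\mathtt1,\mathtt6),\quad\mathtt4=(\mathtt2,\mathtt5),\quad\mathtt5=(\mathtt3,\mathtt5),\quad\mathtt6=(\mathtt4,\mathtt4),\quad\mathtt7=\sigma.\tag{7}$$

By (1), sections of a word are found by reading: start on a sheet and read from left to right. The letter $\mathtt7$ changes the sheet and outputs nothing; any other letter $\mathtt i$ outputs its $R$- or $L$-entry in (7), according to the current sheet. For example $(\mathtt{37})^2$ read from $R$ gives $\mathtt3\to\mathtt1$, change to $L$, $\mathtt3\to\mathtt6$, change to $R$; so $(\mathtt{37})^2|_R=\mathtt{16}$.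

## 6. Relations between the letters, first values of $\tau$, and where finite systems stop

**Step 1: relations.** We collect the relations that will simplify long words. By (7), conjugation by $\mathtt7=\sigma$ exchanges the two entries of an element $(g_R,g_L)$, so $\mathtt7$ commutes with $\mathtt1=(\mathtt7,\mathtt7)$ and with $\mathtt6=(\mathtt4,\mathtt4)$. Next,
$$\mathtt{12}=(e,\mathtt{76}),\qquad\mathtt{23}=(\mathtt{71},e),\qquad\mathtt{45}=(\mathtt{23},e),$$
so $(\mathtt{12})^2=(e,(\mathtt{76})^2)=e$, $(\mathtt{23})^2=((\mathtt{71})^2,e)=e$ and $(\mathtt{45})^2=((\mathtt{23})^2,e)=e$. From $\mathtt{34}=(\mathtt{12},\mathtt{65})$ and $\mathtt{56}=(\mathtt{34},\mathtt{54})$,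
$$(\mathtt{34})^2=(e,(\mathtt{65})^2),\qquad(\mathtt{56})^2=((\mathtt{34})^2,e).$$
Since $(\mathtt{65})^2$ is the inverse of $(\mathtt{56})^2$, induction on the level shows that both squares are trivial.

Reading gives $(\mathtt{72})^2=(\mathtt{67},\mathtt{76})$, so $(\mathtt{72})^4=e$. Then $\mathtt{24}=(\mathtt{72},\mathtt{65})$ gives $(\mathtt{24})^2=((\mathtt{72})^2,e)$ and $(\mathtt{24})^4=e$. Finally $\mathtt{46}=(\mathtt{24},\mathtt{54})$ gives $(\mathtt{46})^2=((\mathtt{24})^2,e)$ and $(\mathtt{46})^4=e$. We record: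
$$\mathtt4,\mathtt5\text{ commute},\quad\mathtt5,\mathtt6\text{ commute},\quad\mathtt6,\mathtt7\text{ commute},\quad\mathtt1,\mathtt7\text{ commute},\quad(\mathtt{46})^4=e.\tag{8}$$

**Step 2: values of $\tau$ for short words.** These are small finite closed systems in the sense of Lemma 1, solved by hand. The elements $\mathtt{71}$ and $\mathtt{67}$ swap the sheets and have trivial square, so by (6)
$$\tau_{\mathtt{71}}=\tau_{\mathtt{67}}=\tfrac1Y .$$
By (5), $\tau_{\mathtt{12}}=Y\tau_{\mathtt{76}}=1$, $\tau_{\mathtt{23}}=Y\tau_{\mathtt{71}}=1$, $\tau_{\mathtt{45}}=Y\tau_{\mathtt{23}}=Y$.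

Put $s=\tau_{\mathtt{56}}$. Then $\tau_{\mathtt{34}}=Y(\tau_{\mathtt{12}}+\tau_{\mathtt{65}})=Y(1+s)$ and $s=Y(\tau_{\mathtt{34}}+\tau_{\mathtt{54}})$, so
$$\tau_{\mathtt{34}}=Y(1+s),\qquad s=Y^2(2+s),\qquad s=\frac{2Y^2}{1-Y^2}.\tag{9}$$

Put $v=\tau_{\mathtt{16}}$. We have $\mathtt{16}=(\mathtt{74},\mathtt{74})$. Reading $(\mathtt{74})^2$ from $R$ gives $\mathtt{52}$, we have $\mathtt{52}=(\mathtt{37},\mathtt{56})$, and $(\mathtt{37})^2|_R=\mathtt{16}$. So
$$v=2Y\tau_{\mathtt{74}}=2(1+Z\tau_{\mathtt{52}}),\qquad\tau_{\mathtt{52}}=Y(\tau_{\mathtt{37}}+s),\qquad Y\tau_{\mathtt{37}}=1+Zv .$$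
Hence
$$v=2\big(1+Z(1+Zv+Ys)\big),\qquad v=\frac{2(1+Z+YZs)}{1-2Z^2}.\tag{10}$$

**Step 3: where the first approach stops.** A letter has at most one letter as section, so passing to a section at a fixed sheet never makes a word longer. But the successor of a word that swaps the sheets is a section of its square. If the word has $\ell$ letters, $j$ of them equal to $\mathtt7$, then reading the square produces $2(\ell-j)$ letters. This is less than $\ell$ only if $j>\ell/2$. In $\mathtt{37}\to\mathtt{16}$ and $\mathtt{74}\to\mathtt{52}$ we have $j=\ell/2$, and the length stays the same. So counting letters does not force the repeated successors into one finite set, and Lemma 1 cannot be applied this way.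

This also tells us how to attack the conjecture. If long words run through cycles of successors, of unbounded period, then solving around a cycle produces denominators $1-Z^{k}$ with unbounded $k$, provided they do not cancel. The pattern to imitate is the 2-cycle in (10): $\mathtt{16}$ leads to $\mathtt{52}$ by way of $\mathtt{74}$, and $\mathtt{52}$ leads back to $\mathtt{16}$ by way of $\mathtt{37}$. We now mix the two words $\mathtt{16}$ and $\mathtt{25}$ letter by letter.

## 7. Words labeled by functions on $\mathbb Z/r$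

Let $r\ge5$ be odd and $\eta:\mathbb Z/r\to\{0,1\}$. Put $W_\eta=u_1u_2\cdots u_{2r}$ with
$$i\text{ odd: }u_i=\begin{cases}\mathtt2&\eta_i=0\\\mathtt1&\eta_i=1\end{cases}\qquad\qquad i\text{ even: }u_i=\begin{cases}\mathtt5&\eta_i=0\\\mathtt6&\eta_i=1.\end{cases}$$
The number of letters is even, so $W_\eta\in\Gamma$. For $\eta\equiv1$ this is $(\mathtt{16})^r$, for $\eta\equiv0$ it is $(\mathtt{25})^r$. There is no letter $\mathtt7$, so $W_\eta=(V_\eta,S_\eta)$, and by (7) $S_\eta=u_1'\cdots u_{2r}'$ with
$$i\text{ odd: }u'_i=\begin{cases}\mathtt6&\eta_i=0\\\mathtt7&\eta_i=1\end{cases}\qquad\qquad i\text{ even: }u'_i=\begin{cases}\mathtt5&\eta_i=0\\\mathtt4&\eta_i=1.\end{cases}$$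

**Step 1: translation invariance.** This lets us regard $\eta$ up to translation. The letters $u_i,u_i'$ depend only on the parity of $i$ and on $\eta_i$, hence only on $i$ mod $2r$. Let $\tilde\eta_i=\eta_{i+c}$ with $c\in\mathbb Z/r$. As $r$ is odd, $c$ has an even representative in $\mathbb Z$, again called $c$. Then $i$ and $i+c$ have the same parity, so the $i$-th letter of the word for $\tilde\eta$ is the $(i+c)$-th letter (mod $2r$) of the word for $\eta$, both for $W$ and for $S$. The words are cyclic rotations of each other, and rotating a word conjugates the element. So replacing $\eta$ by a translate changes neither the conjugacy class of $W_\eta$ nor that of $S_\eta$; in particular $\tau_{W_\eta}$ and $\tau_{S_\eta}$ do not change.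

**Step 2: the right section reproduces the family.** By (7), $u_i$ outputs $\mathtt7$ on $R$ for odd $i$, so
$$V_\eta=\prod_{k=1}^r\mathtt7\,c_{2k},\qquad c_i=\begin{cases}\mathtt3&\eta_i=0\\\mathtt4&\eta_i=1.\end{cases}$$
It contains $r$ letters $\mathtt7$, an odd number, so it swaps the sheets. Since $\eta_{2(k+r)}=\eta_{2k}$, we have $V_\eta^2=\prod_{k=1}^{2r}\mathtt7c_{2k}$. Read this from $R$: $c_{2k}$ is read on $L$ for odd $k$ and on $R$ for even $k$. The outputs are $\mathtt3\to\mathtt6$, $\mathtt4\to\mathtt5$ on $L$, and $\mathtt3\to\mathtt1$, $\mathtt4\to\mathtt2$ on $R$. With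
$$\eta^+_k=1-\eta_{2k}$$
we get $V_\eta^2|_R=m_1\cdots m_{2r}$, where for odd $k$ the letter $m_k$ is $\mathtt6$ if $\eta^+_k=1$ and $\mathtt5$ if $\eta_k^+=0$; for even $k$ it is $\mathtt1$ if $\eta_k^+=1$ and $\mathtt2$ if $\eta^+_k=0$. Rotate by one letter to $m_2m_3\cdots m_{2r}m_1$. This is exactly $W_{\eta^*}$ with $\eta^*_i=\eta^+_{i+1}$, a translate of $\eta^+$. So $V_\eta^2|_R$ is conjugate to $W_{\eta^+}$. By (5) and (6), $\tau_{W_\eta}=Y\tau_{V_\eta}+Y\tau_{S_\eta}$ and $Y\tau_{V_\eta}=1+Z\tau_{W_{\eta^+}}$, hence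
$$\tau_{W_\eta}=1+Z\,\tau_{W_{\eta^+}}+Y\,\tau_{S_\eta}.\tag{11}$$

**Example ($r=5$, $\eta$ the indicator of $\{0,2\}$).** Here $\eta_1,\dots,\eta_5=0,1,0,0,1$ and
$$W_\eta=\mathtt{2625151526},\qquad V_\eta=\mathtt{7473737374},\qquad S_\eta=\mathtt{6465757564}.$$
Reading $V_\eta^2$ from $R$ gives $\mathtt{5161526162}$. Rotated by one letter it is $\mathtt{1615261625}=W_{\eta^*}$ with $\eta^*_1,\dots,\eta_5^*=1,1,1,0,0$. And $\eta^+_1,\dots,\eta^+_5=0,1,1,1,0$, so indeed $\eta^*_i=\eta_{i+1}^+$.

**Step 3: which labels to use.** From (11) we want a label $\eta$ with a long cycle under $\eta\mapsto\eta^+$. Two applications give $\eta^{++}_i=1-(1-\eta_{4i})=\eta_{4i}$, so the constant labels and the indicator of a single point $\{0\}$ have $\eta^{++}=\eta$; for them (11) only yields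
$$(1-Z^2)\tau_{W_\eta}=1+Y\tau_{S_\eta}+Z(1+Y\tau_{S_{\eta^+}}).$$
The indicator of a two-point set $\{0,d\}$ is better: up to translation it remembers $\pm d$, and $d$ is divided by $4$ every two steps.

A second danger remains. Suppose $\tau_{W_\eta}$ returns after $2N$ steps and the terms $Y\tau_{S}$ along the cycle depend only on the parity of the step. Then the numerator is a multiple of the full geometric sum $1+Z^2+\dots+Z^{2N-2}$, and $1-Z^{2N}$ cancels down to $1-Z^2$. We need at least one term $Y\tau_S$ that breaks the pattern. So the terms $\tau_{S_\eta}$ must be computed exactly. That is the next section.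

## 8. The left sections $S_\eta$

**Lemma 2.** If $o=\#\{i\in\mathbb Z/r:\eta_i=1\}$ is odd, then $Y\tau_{S_\eta}=v/2$.

*Proof.* The idea is that after enough reading only the numbers of letters matter, and these only mod 2. As $r$ is odd, each class in $\mathbb Z/r$ occurs among the positions $1,\dots,2r$ once at an odd and once at an even position. So $S=S_\eta$ contains $o$ letters $\mathtt7$, $r-o$ letters $\mathtt6$, $o$ letters $\mathtt4$ and $r-o$ letters $\mathtt5$. Since $o$ is odd, $S$ swaps the sheets. Therefore, reading $S^2$ from $R$, every letter of $S$ other than $\mathtt7$ is read once on each sheet (the second copy of $S$ is read with the sheets exchanged). By (7), each $\mathtt6$ yields two letters $\mathtt4$, each $\mathtt5$ yields $\mathtt3$ and $\mathtt5$, each $\mathtt4$ yields $\mathtt2$ and $\mathtt5$. So $S'=S^2|_R$ is a word with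

- $o$ letters $\mathtt2$,
- $r-o$ letters $\mathtt3$,
- $2(r-o)$ letters $\mathtt4$,
- $(r-o)+o=r$ letters $\mathtt5$.

It has no $\mathtt7$, so it fixes the sheets. On $L$, the letters $\mathtt2,\mathtt3$ give $\mathtt6$ and $\mathtt4,\mathtt5$ give $\mathtt5$. So $S'_L$ is a word with $o+(r-o)=r$ letters $\mathtt6$ and $2(r-o)+r$ letters $\mathtt5$. Both numbers are odd, and $\mathtt5,\mathtt6$ are commuting involutions; thus $S'_L=\mathtt{56}$.

On $R$, $S'_R$ has $o$ letters $\mathtt7$, $r-o$ letters $\mathtt1$, $2(r-o)$ letters $\mathtt2$ and $r$ letters $\mathtt3$. As $o$ is odd, it swaps the sheets, and in its square every letter other than $\mathtt7$ is again read once on each sheet. Each $\mathtt1$ yields two letters $\mathtt7$, each $\mathtt2$ yields $\mathtt7$ and $\mathtt6$, each $\mathtt3$ yields $\mathtt1$ and $\mathtt6$. So $F=(S'_R)^2|_R$ is a word with $2(r-o)+2(r-o)=4(r-o)$ letters $\mathtt7$, $2(r-o)+r$ letters $\mathtt6$ and $r$ letters $\mathtt1$. By (8), $\mathtt7$ commutes with $\mathtt1$ and $\mathtt6$, and the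 number of letters $\mathtt7$ is even, so they cancel. What remains is a word of even length in the involutions $\mathtt1,\mathtt6$ with an odd number of letters $\mathtt1$. Canceling pairs $\mathtt{11}$ and $\mathtt{66}$ preserves the parity of the length and of the number of letters $\mathtt1$. The word ends up alternating of even length, so it equals $(\mathtt{16})^k$ or $(\mathtt{61})^{k}=(\mathtt{16})^{-k}$ with $k$ the number of letters $\mathtt1$, which is odd. By invariance of $\tau$ under inversion and odd powers, $\tau_F=v$.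

Going back up with (6), (5), (6): $Y\tau_{S'_R}=1+Zv$, then $\tau_{S'}=Y\tau_{S'_R}+Y\tau_{\mathtt{56}}=1+Zv+Ys$, and
$$Y\tau_S=1+Z(1+Zv+Ys)=\frac v2$$
by (10). $\square$

For $\eta\equiv1$ the lemma can be checked directly: $S_\eta=(\mathtt{74})^r$ with $r$ odd, and $Y\tau_{\mathtt{74}}=v/2$ by the computation before (10).

**Lemma 3.** Let $\eta$ be a translate of the indicator function of $\{0,d\}$ with $d=2n$, $1\le n\le\frac{r-1}2$. Then $\tau_{S_\eta}=s$ if $n$ is even, and $\tau_{S_\eta}=s+Y^3v$ if $n$ is odd.

*Proof.* By translation invariance we take $\eta$ to be the indicator of $\{0,d\}$ itself.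

**Step 1: write out the word.** The positions in $\{1,\dots,2r\}$ with label $1$ are $d$ and $2r$ (even, letter $\mathtt4$), and $r$ and $r+d$ (odd, letter $\mathtt7$). All other odd positions carry $\mathtt6$, all other even positions $\mathtt5$. Put $m=\frac{r-1}2-n\ge0$, and rotate the word to start at position $r$:

- position $r$: $\mathtt7$;
- positions $r+1,\dots,r+d-1$: these are $2n-1$ positions, the first and the last even, so $n$ letters $\mathtt5$ and $n-1$ letters $\mathtt6$;
- position $r+d$: $\mathtt7$;
- positions $r+d+1,\dots,2r-1$: these are $r-d-1=2m$ positions, starting with an even one, so $(\mathtt{56})^m$;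
- position $2r$: $\mathtt4$;
- positions $1,\dots,d-1$: $n$ letters $\mathtt6$ and $n-1$ letters $\mathtt5$;
- position $d$: $\mathtt4$;
- positions $d+1,\dots,r-1$: $2m$ positions starting with an odd one, so $(\mathtt{65})^m=(\mathtt{56})^m$.

As $\mathtt5,\mathtt6$ commute, $S_\eta$ is conjugate to
$$\mathtt7\,(\mathtt5^n\mathtt6^{n-1})\,\mathtt7\,(\mathtt{56})^m\,\mathtt4\,(\mathtt6^n\mathtt5^{n-1})\,\mathtt4\,(\mathtt{56})^m.\tag{12}$$

**Step 2: $n$ even.** Then (12) is $\mathtt{767}\,(\mathtt{56})^m\,\mathtt{454}\,(\mathtt{56})^m$. By (8), $\mathtt{767}=\mathtt6$ and $\mathtt{454}=\mathtt5$, so it equals $\mathtt6(\mathtt{56})^m\mathtt5(\mathtt{56})^m=\mathtt{65}\,(\mathtt{56})^{2m}=\mathtt{65}$. Hence $\tau_{S_\eta}=s$.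

**Step 3: $n$ odd, simplification.** Then (12) is $\mathtt{757}\,(\mathtt{56})^m\,\mathtt{464}\,(\mathtt{56})^m$. If $m$ is even, $(\mathtt{56})^m=e$. If $m$ is odd, $(\mathtt{56})^m=\mathtt{56}$, and since $\mathtt5$ commutes with $\mathtt4$ and $\mathtt6$,
$$\mathtt{56}\cdot\mathtt{464}\cdot\mathtt{56}=\mathtt{64646}.$$
Now $\mathtt{64646}\cdot\mathtt{464}=(\mathtt{64})^4=e$ by (8), and $\mathtt{464}$ is an involution, so $\mathtt{64646}=\mathtt{464}$. In all cases $S_\eta$ is conjugate to $\mathtt{757}\cdot\mathtt{464}$.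

**Step 4: $n$ odd, evaluation.** Reading, $\mathtt{757}=(\mathtt5,\mathtt3)$ and $\mathtt{464}=(\mathtt{242},\mathtt{545})=(\mathtt{242},\mathtt4)$. So $\mathtt{757}\cdot\mathtt{464}=(Q,\mathtt{34})$ with $Q=\mathtt{5242}$. Next, $Q=(\mathtt{3727},\mathtt{5656})=(\mathtt{3727},e)$. The word $\mathtt{3727}$ has two letters $\mathtt7$, so it fixes the sheets. From $R$ one reads $\mathtt3\to\mathtt1$, then on $L$ $\mathtt2\to\mathtt6$; from $L$ one reads $\mathtt3\to\mathtt6$, then on $R$ $\mathtt2\to\mathtt7$. So $\mathtt{3727}=(\mathtt{16},\mathtt{67})$. By (5),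
$$\tau_{\mathtt{3727}}=Y\big(v+\tfrac1Y\big)=1+Yv,\qquad\tau_Q=Y+Y^2v,$$
$$\tau_{S_\eta}=Y(\tau_Q+\tau_{\mathtt{34}})=Y\big(Y+Y^2v+Y(1+s)\big)=Y^2(2+s)+Y^3v=s+Y^3v,$$
using (9) twice. $\square$

In the example $r=5$, $d=2$, we have $n=1$, $m=1$, and $\mathtt{6465757564}$ rotated to start at position $5$ is $\mathtt{757}\,\mathtt{56}\,\mathtt{464}\,\mathtt{65}$, as in (12).

So the two-point labels $\{0,2n\}$ have side terms that distinguish $n$ odd from $n$ even. To break the pattern exactly once, we want a cycle of such labels in which $n$ is odd only once.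

## 9. A cycle of length $2N$ and its poles

Let $N\ge1$, $r=4^N+1$ (odd, at least $5$), let $\eta$ be the indicator of $\{0,2\}\subset\mathbb Z/r$, and
$$w_N=W_\eta\in\Gamma.$$
Put $\eta^{(0)}=\eta$, $\eta^{(k+1)}=(\eta^{(k)})^+$, $S_k=S_{\eta^{(k)}}$.

**Step 1: the labels along the cycle.** Recall $\eta^{++}_i=\eta_{4i}$.

For $k=2l$, $\eta^{(2l)}_i=\eta_{4^li}$ is the indicator of $\{0,2\cdot4^{-l}\}$. As $4^N\equiv-1$ mod $r$, we have $4^{-l}\equiv-4^{N-l}$ for $0\le l\le N$, so $2\cdot4^{-l}\equiv-2\cdot4^{N-l}$, and for $1\le l\le N$ the label $\eta^{(2l)}$ is a translate of the indicator of $\{0,2\cdot4^{N-l}\}$. Here $4^{N-l}\le\frac{4^N}2=\frac{r-1}2$. Lemma 3 applies with $n=1$ for $l=0$, and with $n=4^{N-l}$, which is even, for $1\le l\le N-1$: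
$$Y\tau_{S_0}=Ys+Y^4v,\qquad Y\tau_{S_{2l}}=Ys\quad(1\le l\le N-1).$$
For $l=N$ the label $\eta^{(2N)}$ is a translate of the indicator of $\{0,2\}$, i.e. of $\eta$, so $W_{\eta^{(2N)}}$ is conjugate to $W_\eta$.

For $k=2l+1$, $\eta^{(k)}_i=1-\eta^{(2l)}_{2i}$ is the complement of the indicator of a two-element set. It has $r-2$ ones, an odd number, and Lemma 2 gives $Y\tau_{S_k}=v/2$.

**Step 2: solve around the cycle.** Iterating (11) $2N$ times gives
$$\tau_{w_N}=\sum_{k=0}^{2N-1}Z^k(1+Y\tau_{S_k})+Z^{2N}\tau_{w_N}.$$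
The sum is
$$\sum_{k=0}^{2N-1}Z^k+\sum_{l=0}^{N-1}Z^{2l}\,Ys+\sum_{l=0}^{N-1}Z^{2l+1}\,\frac v2+Y^4v=\frac{1-Z^{2N}}{1-Z}+\big(Ys+\tfrac12Zv\big)\frac{1-Z^{2N}}{1-Z^2}+Y^4v.$$
Dividing by $1-Z^{2N}$,
$$\tau_{w_N}=\frac1{1-Z}+\frac{Ys+\frac12Zv}{1-Z^2}+\frac{Y^4v}{1-Z^{2N}},\tag{13}$$
and $\Phi_{w_N}=I(1+\omega\tau_{w_N})$ is (2). The regular part of the side terms has canceled to $1-Z^2$, as predicted; the single irregular term $Y^4v$ keeps the full denominator.

As a check on low levels: $\tau_{w_N}=1+O(Y)$, so $\Phi_{w_N}=1+2Y+(X+2)Y^2+O(Y^3)$. Indeed $w_N=(V_\eta,S_\eta)$, where $V_\eta$ swaps the sheets, and $S_\eta$, having two letters $\mathtt7$, fixes them: one orbit of length $2$ and two fixed vertices on level 2.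

**Step 3: the poles do not cancel.** Let $\zeta\in\mathbb C$ with $\zeta^{2N}=1$ and $\zeta^2\ne1$. There are $2N-2$ such $\zeta$. The polynomial $XY^2-\zeta$ has degree 1 in $X$ with coprime coefficients $Y^2$ and $-\zeta$, so it is irreducible in $\mathbb C[X,Y]$. Let $\mathrm{ord}$ be the corresponding valuation on $\mathbb C(X,Y)$. A polynomial has positive $\mathrm{ord}$ exactly if it vanishes after substituting $X=\zeta/Y^2$, which makes $Z=\zeta$.

Under this substitution, $1-2Y$, $Y$ and $1-Y^2$ stay nonzero, $1-Z$ and $1-Z^2$ become $1-\zeta\ne0$ and $1-\zeta^2\ne0$, and $1-2Z^2$ becomes $1-2\zeta^2\ne0$ since $|\zeta|=1$. So all of these have $\mathrm{ord}=0$, and the first two terms in (13) have $\mathrm{ord}\ge0$. Further, $\omega=Z-2Y^2$ becomes $\zeta-2Y^2\not\equiv0$, and the numerator of $v$ becomes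
$$2\Big(1+\zeta+\frac{2\zeta Y^3}{1-Y^2}\Big)\not\equiv0,$$
so $\mathrm{ord}(\omega)=\mathrm{ord}(v)=0$. Finally $Z^{2N}-1=\prod_{\zeta'^{2N}=1}(Z-\zeta')$, with $XY^2-\zeta$ occurring exactly once and the other factors nonvanishing at $Z=\zeta$, so $\mathrm{ord}(1-Z^{2N})=1$.

Hence the third term in (13) has $\mathrm{ord}=-1$, so $\mathrm{ord}(\tau_{w_N})=-1$. As $\mathrm{ord}(\omega)=0$ and $\mathrm{ord}(I)=0$, also $\mathrm{ord}(\Phi_{w_N})=-1$.

**Step 4: conclusion of Theorem 1.** Let $0\ne E\in\mathbb C[X,Y]$ with $E\Phi_{w_N}\in\mathbb C[X,Y]$. By Step 3, $\mathrm{ord}(E)\ge1$, i.e. $XY^2-\zeta$ divides $E$, for each of the $2N-2$ values of $\zeta$. These polynomials are pairwise non-associate irreducibles, so their product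
$$\prod_{\zeta^{2N}=1,\ \zeta^2\ne1}(Z-\zeta)=\frac{Z^{2N}-1}{Z^2-1}$$
divides $E$. As $Z=XY^2$ has degree 3, $\deg E\ge3(2N-2)=6N-6$. A nonzero $D$ with $D\Phi_w\in\mathbb Z[X,Y]$ for all $w\in\Gamma$ would have $\deg D\ge6N-6$ for every $N$, which is impossible. So the conjecture is false, and Theorem 1 is proved. $\blacksquare$

## 10. Specializing $X$

**Step 1: substitution is legitimate.** The coefficient of $Y^n$ in $\Phi_w$ is a polynomial in $X$, so $\Phi_w\in\mathbb Z[X][[Y]]$ and $\Phi_w(x_0,Y)\in\mathbb C[[Y]]$ is defined for every $x_0\in\mathbb C$. All denominators in (2), including those in $s$ and $v$, are $1$ at $Y=0$, so they are invertible in $\mathbb C[X][[Y]]$. Thus (2) is an identity in that ring and remains true after $X=x_0$.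

**Step 2: proof of Theorem 2.** Let $x_0\ne0,2$, put $Z=x_0Y^2$, and suppose $0\ne D\in\mathbb C[Y]$ makes $D\,\Phi_{w_N}(x_0,Y)$ a polynomial for all $N\ge1$. We isolate the term depending on $N$ by subtracting. By (2), with $\omega=(x_0-2)Y^2$,
$$\Phi_{w_N}(x_0,Y)-\Phi_{w_1}(x_0,Y)=\frac{(x_0-2)Y^6\,v(x_0,Y)}{1-2Y}\Big(\frac1{1-Z^{2N}}-\frac1{1-Z^2}\Big).$$
Since $v(x_0,0)=2$, $v(x_0,Y)$ is a nonzero rational function of $Y$. Let $B\subset\mathbb C$ be the finite set consisting of $0$, $\frac12$ and the zeros and poles of $v(x_0,Y)$; it does not depend on $N$. Let $y\in\mathbb C\setminus B$ with $(x_0y^2)^{2N}=1$ and $x_0y^2\ne\pm1$. At $Y=y$ the function $1-Z^{2N}=1-x_0^{2N}Y^{4N}$ has a simple zero, $\frac1{1-Z^2}$ is regular, and the factor in front of the bracket is finite and nonzero because $x_0\ne2$ and $y\notin B$. So the difference has a pole at $y$. But $D$ times the difference is a polynomial; hence $D(y)=0$. As $N$ varies there are infinitely many such $y$, because $x_0\ne0$ and $x_0y^2$ can be any root of unity other than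 $\pm1$. So $D$ has infinitely many zeros, a contradiction.

For $x_0=1$ the coefficient of $Y^n$ in $\Phi_w(1,Y)$ is the number of orbits of $w$ on level $n$, which gives the last statement. $\blacksquare$

**Remark (the two excluded values; not used above).** For $x_0=2$, summing orbit lengths gives $\Phi_w(2,Y)=\sum_n2^nY^n=\frac1{1-2Y}$ for every $w$, so there is a common denominator.

For $x_0=0$, $\Phi_w(0,Y)$ counts fixed vertices, and there is a common denominator too, if one uses a published theorem (V. Nekrashevych, *Self-Similar Groups*, AMS Math. Surveys Monogr. 117, 2005): the iterated monodromy group of a postcritically finite rational map, with its standard self-similar action, is contracting. This means that there is a finite set $\mathcal N\subset\Gamma$, closed under sections, such that for every $w\in\Gamma$ all sections of $w$ at sufficiently deep levels lie in $\mathcal N$. A fixed vertex of level at least 1 lies over a fixed vertex $x$ of level 1, so $\Phi_g(0,Y)=1+Y\sum_x\Phi_{g|_x}(0,Y)$, the sum over the fixed $x$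 of level 1. Hence the series for $g\in\mathcal N$ satisfy $\Phi=\mathbf 1+YM\Phi$ with an integer matrix $M$, and $\det(1-YM)$ is a common denominator for them. For general $w\in\Gamma$, apply the identity $k$ times, with $k$ so large that all level-$k$ sections of $w$ lie in $\mathcal N$: then $\Phi_w(0,Y)$ is a polynomial plus $Y^k$ times a sum of series $\Phi_g(0,Y)$ with $g\in\mathcal N$, and the same determinant is a denominator. At $X=0$ the swap rule (4) contributes nothing beyond the constant $1$, so the squares that defeated the finite systems in Section 6 do not occur.
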